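\title{Weighted flexibility of $C_4$-free planar graphs\\ with lists of size four}

\begin{abstract}
We prove that for every planar graph without $4$-cycles and every assignment of lists of size $4$ there is a probability distribution on list colorings in which each vertex receives each color of its list with probability at least an absolute constant $\epsilon>0$. Hence the class of $C_4$-free planar graphs is weighted $\epsilon$-flexible with lists of size $4$. The list size $4$ is optimal, and the result extends to longer lists of unequal sizes and to correspondence coloring. The proof finds a reducible subgraph of bounded size by maximizing a potential, derived from Euler's formula, over the vertex sets that contain a small planar separator.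
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and simple. A \emph{list assignment} $L$ for a graph $G$ gives each vertex $v$ a finite set $L(v)$ of colors, and an \emph{$L$-coloring} is a proper coloring $\varphi$ of $G$ with $\varphi(v)\in L(v)$ for every $v$. A \emph{weighted request} is a function $w$ that assigns a nonnegative real number to each pair $(v,c)$ with $v\in V(G)$ and $c\in L(v)$. For $\epsilon>0$, the pair $(G,L)$ is \emph{weighted $\epsilon$-flexible} if for every weighted request $w$ there is an $L$-coloring $\varphi$ with
\[
\sum_{v\in V(G)} w(v,\varphi(v))\ \ge\ \epsilon\sum_{v\in V(G),\,c\in L(v)} w(v,c).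
\]
A class of graphs is \emph{weighted $\epsilon$-flexible with lists of size $k$} if $(G,L)$ is weighted $\epsilon$-flexible for every graph $G$ in the class and every $L$ with $|L(v)|=k$ for all $v$. The same $\epsilon$ must serve all graphs of the class and all list assignments.

The number $w(v,c)$ measures how much the vertex $v$ wants the color $c$, and flexibility says that a fixed fraction of all wishes can be granted at once. Three small cases show what this asks. For a single vertex and $w\equiv1$ the best fraction is $1/k$, so $\epsilon\le 1/k$. A triangle with lists $\{1,2\},\{1,2\},\{1,3\}$ is colorable, but the third vertex never receives the color $1$; a request concentrated on that pair shows that the triangle is not flexible for any $\epsilon$. Trees with lists of size $2$ are weighted $\frac12$-flexible: working down from a root, we build two colorings $\varphi_1,\varphi_2$ with $\{\varphi_1(v),\varphi_2(v)\}=L(v)$ for all $v$. If the parent has the colors $(a,b)$ with $a\ne b$ and the child has the list $\{x,y\}$, one of the orders $(x,y)$, $(y,x)$ differs from $(a,b)$ in both coordinates, since otherwise $x=a$ or $y=b$, and also $y=a$ or $x=b$,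 which forces $a=b$ or $x=y$. The two colorings together collect all the weight, so one of them collects half.

A graph is \emph{$C_4$-free} if it has no cycle of length $4$ as a subgraph. Masa\v{r}\'{\i}k proved that for some $\epsilon>0$ the class of $C_4$-free planar graphs is weighted $\epsilon$-flexible with lists of size $5$. These graphs are \emph{$4$-choosable}, that is, colorable from any lists of size $4$. This leads to the question from the paper of Lidick\'y, Masa\v{r}\'{\i}k, Murphy and Zerbib~\cite{LMMZ} that we answer here: \emph{is there an $\epsilon>0$ such that the class of $C_4$-free planar graphs is weighted $\epsilon$-flexible with lists of size $4$?}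

One might guess that $5$ is the true threshold. A nonempty $C_4$-free planar graph has average degree below $30/7$ (Section~\ref{sec:potential}), so it has a vertex of degree at most $4$, and lists of size $5$ permit greedy coloring. Lists of size $4$ do not, because these graphs need not be $3$-degenerate: they may contain a subgraph of minimum degree $4$. Moreover, fixing the color of one vertex leaves lists of size $3$ on its neighbors, and lists of size $3$ everywhere are too short (Theorem~\ref{thm:sizes}(b)). The answer is nevertheless yes.

\begin{theorem}\label{thm:main}
There is an absolute constant $r$ such that for every $C_4$-free planar graph $G$ and every list assignment $L$ with $|L(v)|=4$ for all $v$, there is a probability distribution on $L$-colorings $\varphi$ of $G$ with $\Pr[\varphi(v)=c]\ge\epsilon:=4^{-3r}$ for all $v\in V(G)$ and $c\in L(v)$. Consequently $(G,L)$ is weighted $\epsilon$-flexible.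
\end{theorem}

The last sentence follows from the first by averaging:
\[
\mathbb{E}\Big[\sum_v w(v,\varphi(v))\Big]=\sum_{v,c}w(v,c)\Pr[\varphi(v)=c]\ \ge\ \epsilon\sum_{v,c}w(v,c),
\]
and some coloring attains at least the expected value.

\begin{theorem}\label{thm:sizes}
Let $\epsilon$ be as in Theorem~\ref{thm:main}.
\begin{itemize}
\item[(a)] If $G$ is planar and $C_4$-free and $|L(v)|\ge4$ for all $v$, then there is a probability distribution on $L$-colorings $\varphi$ with $\Pr[\varphi(v)=c]\ge 4\epsilon/|L(v)|$ for all $v\in V(G)$ and $c\in L(v)$.
\item[(b)] The class of $C_4$-free planar graphs is weighted $\epsilon'$-flexible with lists of size $k$ for some $\epsilon'>0$ if and only if $k\ge4$.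
\end{itemize}
\end{theorem}

In \emph{correspondence coloring}, also called DP-coloring, every edge $uv$ carries a partial matching $\mu_{uv}$ between $\{u\}\times L(u)$ and $\{v\}\times L(v)$, and a coloring is a choice $\varphi(v)\in L(v)$ for all $v$ such that $(u,\varphi(u))$ and $(v,\varphi(v))$ are not matched by $\mu_{uv}$ for any edge $uv$.

\begin{theorem}\label{thm:dp}
Theorem~\ref{thm:main} and Theorem~\ref{thm:sizes}(a) hold, with the same $\epsilon$, for correspondence coloring.
\end{theorem}

The proof has two parts. Section~\ref{sec:random} builds the random coloring by repeatedly removing a \emph{reducible} set of at most $r$ vertices. The rest of the work is to find such a set. Section~\ref{sec:obstructions} translates the failure of reducibility into a statement about degrees, an \emph{obstruction}. Section~\ref{sec:potential} introduces a potential $\Psi$ that Euler's formula makes negative, chooses a vertex set $R$ to which nothing can be added with a real gain in $\Psi$, and shows by hand that the smallest obstructions outside $R$ would give such a gain. Sections~\ref{sec:counting} and~\ref{sec:large} do the same for all larger obstructions.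 Section~\ref{sec:longer} treats other list sizes.

\section{Reducible sets and the random coloring}\label{sec:random}

We treat list coloring and correspondence coloring together. An \emph{assignment} for a graph consists of lists $L(v)$ and matchings $\mu_{uv}$ as above; two pairs $(u,a)$ and $(v,c)$ \emph{conflict} if $uv$ is an edge and $\mu_{uv}$ matches them, and an $L$-coloring is a choice of colors without conflicts. A list assignment is the special case in which $(u,a)$ and $(v,c)$ conflict exactly when $uv$ is an edge and $a=c$. If $Y\subseteq V(G)$ and $M(u)\subseteq L(u)$ for $u\in Y$, then $M$ with the restricted matchings is an assignment for $G[Y]$, and it is a list assignment if $L$ is. Because each $\mu_{uv}$ is a matching, \emph{a colored vertex excludes at most one color from the list of each neighbor}. We use this fact throughout. A reader who wants only Theorem~\ref{thm:main} may read ``assignment'' as ``list assignment'' everywhere.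

The natural induction removes a set $H$, colors the rest at random, and extends the coloring to $H$. For a vertex $v\in H$ to receive a given color $c$ with positive probability, its neighbors outside $H$ must simultaneously avoid the colors that conflict with $(v,c)$. So the induction has to carry a second statement, on the probability that several vertices avoid prescribed colors, and $H$ must support both statements. We write $N(u)$ for the set of neighbors of $u$ and $\mathbf{1}_I$ for the indicator function of a set $I$.

\begin{definition}\label{def:reducible}
Let $H$ be a nonempty set of vertices of $G$ and put $\operatorname{out}(u)=|N(u)\setminus H|$ for $u\in H$. The set $H$ is \emph{reducible} if the following hold.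
\begin{itemize}
\item[(OUT)] $\operatorname{out}(u)\le2$ for all $u\in H$.
\item[(FORB)] If $I\subseteq H$, $|I|\le2$, and $M$ is an assignment for $G[H]$ with $|M(u)|\ge4-\operatorname{out}(u)-\mathbf{1}_I(u)$ for all $u\in H$, then $G[H]$ is $M$-colorable.
\item[(FIX)] If $v\in H$ and $M$ is an assignment for $G[H\setminus\{v\}]$ with $|M(u)|\ge4-\operatorname{out}(u)-\mathbf{1}_{N(v)}(u)$ for all $u\in H\setminus\{v\}$, then $G[H\setminus\{v\}]$ is $M$-colorable.
\end{itemize}
\end{definition}

Once $G-H$ is colored, a vertex $u\in H$ keeps at least $4-\operatorname{out}(u)$ of its four colors. Condition (FORB) lets us forbid one more color at each of two vertices of $H$, and (FIX) lets us fix the color of one vertex.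

\begin{example}\label{ex:dodecahedron}
A vertex of degree at most $2$ is a reducible set, since $4-2-1=1$. In the dodecahedron, which is $3$-regular and has girth $5$, no set of one or two vertices is reducible: (OUT) leaves only a pair of adjacent vertices, and there (FORB) fails for two equal lists of size $1$. A path $abc$ is reducible. Here $\operatorname{out}$ takes the values $2,1,2$. In (FORB), if $I=\{a,c\}$ the lists have sizes at least $1,3,1$ and we color $b$ last; otherwise one end, say $c$, is not in $I$, the sizes are at least $1,2,2$, and we color in the order $a,b,c$. In (FIX), removing $b$ leaves two isolated vertices with nonempty lists, and removing an end leaves an edge with lists of size at least $2$.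
\end{example}

\begin{proposition}\label{prop:reducible}
There is an absolute constant $r$ such that every nonempty $C_4$-free planar graph has a reducible set with at most $r$ vertices.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}, for all assignments, from Proposition~\ref{prop:reducible}]
Let $L$ be an assignment for $G$ with lists of size $4$ and put $\delta=4^{-r}$. By induction on $|Z|$ we construct, for every $Z\subseteq V(G)$, a distribution on $L$-colorings $\varphi$ of $G[Z]$ such that
\begin{itemize}
\item[(i)] $\Pr[\varphi(v)=c]\ge\delta^3$ for all $v\in Z$ and $c\in L(v)$;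
\item[(ii)] $\Pr[\varphi(u)\ne a_u\text{ for all }u\in I]\ge\delta^{|I|}$ for all $I\subseteq Z$ with $|I|\le2$ and all colors $a_u\in L(u)$, $u\in I$.
\end{itemize}
For $Z=V(G)$, statement (i) is the theorem with $\epsilon=\delta^3=4^{-3r}$.

For $Z=\emptyset$ there is nothing to prove. Let $Z\neq\emptyset$. The graph $G[Z]$ is planar and $C_4$-free; let $H\subseteq Z$ be a reducible set of $G[Z]$ with $|H|\le r$, and compute $\operatorname{out}$ in $G[Z]$. Draw a coloring $\varphi_0$ of $G[Z\setminus H]$ from the distribution given by induction. For $u\in H$ let $L'(u)$ be the set of colors $a\in L(u)$ such that $(u,a)$ conflicts with no pair $(y,\varphi_0(y))$, $y\in Z\setminus H$; then $|L'(u)|\ge4-\operatorname{out}(u)$. By (FORB) with $I=\emptyset$, the graph $G[H]$ has an $L'$-coloring. Given $\varphi_0$, choose one uniformly at random; together with $\varphi_0$ it forms $\varphi$. There are at most $4^{|H|}\le4^r$ such colorings, so each has conditional probability at least $\delta$.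

For (ii), the case $I\cap H=\emptyset$ is the induction hypothesis. Suppose $I\cap H\ne\emptyset$. With probability at least $\delta^{|I\setminus H|}$ we have $\varphi_0(u)\ne a_u$ for all $u\in I\setminus H$. Whatever $\varphi_0$ is, (FORB) applied to $I\cap H$ and the lists obtained from $L'$ by deleting $a_u$ from $L'(u)$ for $u\in I\cap H$ gives an $L'$-coloring of $G[H]$ that avoids $a_u$ at each $u\in I\cap H$. The probability in (ii) is therefore at least $\delta^{|I\setminus H|+1}\ge\delta^{|I|}$.

For (i), the case $v\in Z\setminus H$ is the induction hypothesis. Let $v\in H$ and $c\in L(v)$. Let $J$ be the set of neighbors $u$ of $v$ in $Z\setminus H$ that have a color $a_u\in L(u)$ for which $(u,a_u)$ conflicts with $(v,c)$; this color is unique. By (OUT), $|J|\le2$, so by (ii) for $\varphi_0$, with probability at least $\delta^2$ we have $\varphi_0(u)\ne a_u$ for all $u\in J$, that is, $c\in L'(v)$. In that case delete from $L'(u)$, for each $u\in N(v)\cap H$, the color that conflicts with $(v,c)$, if there is one. By (FIX), $G[H\setminus\{v\}]$ is colorable from the resulting lists, and giving $v$ the color $c$ completes an $L'$-coloring of $G[H]$.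 Hence $\Pr[\varphi(v)=c]\ge\delta^2\cdot\delta$.
\end{proof}

The number of removed sets is unbounded, but the losses do not accumulate: in (ii) a factor $\delta$ is paid only in a step whose set $H$ meets $I$, and there are at most $|I|$ such steps. The bound $2$ in (OUT) and the bound $2$ in (FORB) must agree, because (i) applies (ii) to the outside neighbors of $v$. The bound $|H|\le r$ is what makes $\delta$ independent of $G$.

\section{Obstructions}\label{sec:obstructions}

Conditions (FORB) and (FIX) quantify over all assignments. We replace them by a condition on degrees. Recall that a \emph{block} of a graph is a maximal connected subgraph without a cut vertex. An isolated vertex is a block $K_1$, every edge lies in exactly one block, every cycle lies within one block, and a graph $Q$ with $c$ components satisfies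
\begin{equation}\label{eq:blocks}
|V(Q)|=c+\sum_{B\text{ block of }Q}(|V(B)|-1).
\end{equation}
Greedy coloring succeeds when each list is longer than the degree of its vertex. The next theorem describes the borderline case.

\begin{theorem}\label{thm:degree}
Let $Q$ be a connected graph and $M$ an assignment with $|M(v)|\ge\deg_Q(v)$ for all $v$. If $Q$ is not $M$-colorable, then every block of $Q$ is a complete graph or a cycle.
\end{theorem}

For list assignments this is the theorem of Borodin~\cite{Borodin} and of Erd\H{o}s, Rubin and Taylor~\cite{ERT}, which gives in addition that the cycles are odd. For correspondence assignments it is the theorem of Bernshteyn, Kostochka and Pron'~\cite{BKP}, specialized to simple graphs. We never use the parity of the cycles, and this is why one proof covers both kinds of coloring.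

Call a graph a \emph{cactus forest} if each of its blocks is $K_1$, $K_2$ or a cycle. The blocks of a $C_4$-free cactus forest are $K_1$, $K_2$, $K_3$ and cycles of length at least $5$.

\begin{definition}\label{def:obstruction}
Let $Y\subseteq V(G)$ and $\ell\colon Y\to\mathbb{Z}$. An \emph{$\ell$-obstruction in $Y$} is a nonempty set $O\subseteq Y$ such that $G[O]$ is connected, $\deg_{G[O]}(u)\ge\ell(u)$ for all $u\in O$, and the vertices $u\in O$ with $\deg_{G[O]}(u)=\ell(u)$ induce a cactus forest.
\end{definition}

\begin{lemma}\label{lem:obstruction}
Let $G$ be $C_4$-free, $Y\subseteq V(G)$, and let $M$ be an assignment for $G[Y]$ with $|M(u)|\ge\ell(u)$ for all $u\in Y$. If $G[Y]$ is not $M$-colorable, then there is an $\ell$-obstruction in $Y$.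
\end{lemma}

\begin{proof}
Let $O\subseteq Y$ be minimal under inclusion such that $G[O]$ is not $M$-colorable. Then $O\neq\emptyset$, and $G[O]$ is connected, since otherwise its components could be colored separately. If $|M(u)|>\deg_{G[O]}(u)$ for some $u\in O$, an $M$-coloring of $G[O\setminus\{u\}]$ would extend to $u$. So $\deg_{G[O]}(u)\ge|M(u)|\ge\ell(u)$ on $O$.

Let $Q$ be the vertex set of a component of the graph induced by the vertices $u\in O$ with $\deg_{G[O]}(u)=\ell(u)$. By minimality, $G[O\setminus Q]$ has an $M$-coloring. A vertex $u\in Q$ has at least $\deg_{G[O]}(u)$ colors and loses at most one for each neighbor in $O\setminus Q$, so at least $\deg_{G[Q]}(u)$ colors remain. The graph $G[Q]$ is not colorable from the remaining lists, for otherwise $G[O]$ would be $M$-colorable. By Theorem~\ref{thm:degree} every block of $G[Q]$ is complete or a cycle, and a complete graph on four or more vertices contains a $4$-cycle. So $G[Q]$ is a cactus forest.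
\end{proof}

For a set $H$ as in Definition~\ref{def:reducible} and any vertex set $I$ define
\[
\ell_I(u)=4-\operatorname{out}(u)-\mathbf{1}_I(u)\qquad(u\in H).
\]
By Lemma~\ref{lem:obstruction}, (FORB) holds if there is no $\ell_I$-obstruction in $H$ for $I\subseteq H$ with $|I|\le2$, and (FIX) holds if there is no $\ell_{N(v)}$-obstruction in $H\setminus\{v\}$ for $v\in H$. Colorings play no further role in the proof of Proposition~\ref{prop:reducible}.

\section{The potential and the choice of $H$}\label{sec:potential}

An obstruction together with the edges that leave $H$ is dense: almost all its vertices have degree at least $4$. We measure density by the slack in Euler's formula. A \emph{triangle} is a $3$-cycle. For a graph $F$ with $e(F)$ edges and $t(F)$ triangles put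
\[
\Psi(F)=3e(F)-5|V(F)|-2t(F),
\]
so that $\Psi$ of the empty graph is $0$ and $\Psi$ is additive over components.

\begin{lemma}\label{lem:triangles}
In a $C_4$-free graph $F$ every edge lies in at most one triangle. Hence $3t(F)\le e(F)$ and $\Psi(F)\ge-5|V(F)|$.
\end{lemma}

\begin{proof}
Triangles $uvp$ and $uvp'$ with $p\ne p'$ give the $4$-cycle $upvp'$. So the triangles are edge-disjoint, $3t(F)\le e(F)$, and $3e(F)-2t(F)\ge0$.
\end{proof}

\begin{lemma}\label{lem:euler}
Let $F$ be a planar $C_4$-free graph. If $F$ is connected and $|V(F)|\ge4$, then $\Psi(F)\le-10$. If $F$ is nonempty, then $\Psi(F)\le-5$.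
\end{lemma}

\begin{proof}
Let $F$ be connected with $n\ge4$ vertices and $e$ edges. If $F$ is a tree, then $\Psi(F)=3(n-1)-5n\le-11$. Otherwise draw $F$ in the plane. It has $e-n+2$ faces, each face is bounded by a closed walk, the lengths of these walks sum to $2e$, and the boundary of every face contains a cycle because $F$ is not a tree. A facial walk of length $3$ is therefore a triangle. A facial walk of length $4$ would contain a $4$-cycle, which is excluded, or a triangle. In the second case view the walk as a multigraph with four edges; all its degrees are even, and they stay even when the triangle is removed, but what remains is a single edge. So every face has length $3$ or at least $5$. Two faces of length $3$ bounded by the same triangle would be its inside and its outside, and then $F$ would be a triangle. Hence at most $t(F)$ faces have length $3$, and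
\[
2e\ \ge\ 5(e-n+2)-2t(F),
\]
which is $\Psi(F)\le-10$. The connected graphs on at most three vertices have $\Psi(K_1)=-5$, $\Psi(K_2)=-7$, $\Psi(P_3)=-9$ and $\Psi(K_3)=-8$, where $P_3$ is the path on three vertices. The second statement follows by additivity.
\end{proof}

The $5$-cycle has $\Psi=-10$, so the first bound is attained. Without $C_4$-freeness $\Psi$ is unbounded on planar graphs, as $\Psi(K_{2,m})=m-10$. From $\Psi(F)<0$ and $t(F)\le e(F)/3$ we get $\frac73e(F)<5|V(F)|$, which is the bound $30/7$ on the average degree used in the introduction. Minimum degree $4$ alone does not contradict Lemma~\ref{lem:euler}: a $4$-regular $C_4$-free graph on $n$ vertices with all edges in triangles has $\Psi=6n-5n-\frac43n<0$. The cactus condition in Definition~\ref{def:obstruction} is what limits the triangles among vertices of degree $4$.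

For disjoint sets $R,O\subseteq V(G)$ define the \emph{gain}
\begin{equation}\label{eq:gain}
\Delta_R(O)=\Psi(G[R\cup O])-\Psi(G[R])=3e'-5|O|-2t',
\end{equation}
where $e'$ and $t'$ count the edges and triangles of $G[R\cup O]$ that meet $O$. We shall choose $R$ so that no set $O$ has a large gain, take for $H$ a component of $G-R$, and show that every obstruction in $H$ has a large gain. The choice $R=\emptyset$ makes all gains negative by Lemma~\ref{lem:euler}, but then $H$ is a whole component of $G$ and its size is unbounded. To bound $|H|$ we force $R$ to contain a separator.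

\begin{theorem}[Lipton and Tarjan~\cite{LT}]\label{thm:LT}
There is a constant $c_0$ such that for all $r\ge1$ every planar graph $G$ on $n$ vertices has a set $X$ of at most $c_0n/\sqrt r$ vertices such that every component of $G-X$ has at most $r$ vertices.
\end{theorem}

Among the sets $R\supseteq X$, the maximum of $\Psi(G[R])$ might be attained at $R=V(G)$, since $\Psi(G[X])$ can be as small as $-5|X|$. We prevent this by charging a price $\gamma$ for each vertex added to $X$. The price must be high enough that buying all vertices costs more than $5|X|$, and low enough that every obstruction is worth buying. Fix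
\[
\gamma=\tfrac1{100}\qquad\text{and an integer } r\ge1\text{ with } c_0/\sqrt r\le\tfrac1{600}.
\]

\begin{lemma}\label{lem:choice}
Every nonempty $C_4$-free planar graph $G$ has a set $R\subsetneq V(G)$ such that every component of $G-R$ has at most $r$ vertices and
\begin{equation}\label{eq:max}
\Delta_R(O)\le\gamma|O|\qquad\text{for all }O\subseteq V(G)\setminus R .
\end{equation}
\end{lemma}

\begin{proof}
Let $n=|V(G)|$, take $X$ from Theorem~\ref{thm:LT} with $|X|\le n/600$, and put $W=V(G)\setminus X$. Choose $B\subseteq W$ that maximizes $P(B)=\Psi(G[X\cup B])-\gamma|B|$, and let $R=X\cup B$. By Lemmas~\ref{lem:triangles} and~\ref{lem:euler},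
\[
P(\emptyset)\ge-5|X|\ge-\tfrac{5}{600}n,\qquad P(W)\le-5-\tfrac1{100}\cdot\tfrac{599}{600}n<-\tfrac5{600}n ,
\]
so $B\neq W$ and $R\ne V(G)$. Each component of $G-R$ lies in a component of $G-X$. Finally, \eqref{eq:max} is the inequality $P(B\cup O)\le P(B)$.
\end{proof}

From now until the end of Section~\ref{sec:large}, $G$ is a nonempty $C_4$-free planar graph, $R$ is as in Lemma~\ref{lem:choice}, and $H$ is the vertex set of a component of $G-R$. Then $|H|\le r$, and $\operatorname{out}(u)$ is the number of neighbors of $u\in H$ in $R$. We prove that $H$ is reducible. On sets of at most three vertices the mechanism can be seen directly: a vertex costs $5$, an edge to $R$ earns $3$, and a triangle costs $2$ but uses two such edges.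

\begin{lemma}\label{lem:out}
Every $u\in H$ has $\operatorname{out}(u)\le2$, and no two adjacent vertices of $H$ both have $\operatorname{out}=2$.
\end{lemma}

\begin{proof}
Let $a=\operatorname{out}(u)\ge3$. The triangles of $G[R\cup\{u\}]$ through $u$ are edge-disjoint and each uses two of the $a$ edges at $u$, so there are at most $a/2$ of them. Then $\Delta_R(\{u\})\ge3a-5-a\ge1>\gamma$, contrary to~\eqref{eq:max}. If $O$ is a pair of adjacent vertices with $\operatorname{out}=2$, then $e'=5$ in~\eqref{eq:gain}, and each triangle that meets $O$ uses two of the four edges between $O$ and $R$, so $t'\le2$. Then $\Delta_R(O)\ge15-10-4=1>2\gamma$, contrary to~\eqref{eq:max}.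
\end{proof}

\begin{lemma}\label{lem:small}
Let $O\subseteq H$ with $|O|\le3$, and let $I$ be a set with $|I|\le2$ or $I=N(v)$ for some $v\in H\setminus O$. Then $O$ is not an $\ell_I$-obstruction.
\end{lemma}

\begin{proof}
Suppose it is. Then $G[O]$ is connected and
\begin{equation}\label{eq:smalldeg}
\operatorname{out}(u)+\mathbf{1}_I(u)\ \ge\ 4-\deg_{G[O]}(u)\qquad(u\in O).
\end{equation}
The left side is at most $3$ by Lemma~\ref{lem:out}. So $|O|\ne1$, and a vertex of degree $1$ in $G[O]$ has $\operatorname{out}=2$ and lies in $I$. If $|O|=2$, both vertices have $\operatorname{out}=2$, contrary to Lemma~\ref{lem:out}.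

Let $G[O]$ be a path $abc$, so that $a,c\in I$ and $\operatorname{out}(a)=2$. If $I=N(v)$, then $vabc$ is a $4$-cycle. If $|I|\le2$, then $b\notin I$, so $\operatorname{out}(b)=2$ by~\eqref{eq:smalldeg}, contrary to Lemma~\ref{lem:out}.

Let $G[O]$ be a triangle. By~\eqref{eq:smalldeg} its vertices outside $I$ have $\operatorname{out}=2$ and all its vertices have $\operatorname{out}\ge1$. If $I=N(v)$, then $v$ has at most one neighbor in $O$ by Lemma~\ref{lem:triangles}, so two adjacent vertices have $\operatorname{out}=2$, contrary to Lemma~\ref{lem:out}. If $|I|\le2$, some vertex $u\in O$ has $\operatorname{out}(u)=2$, and by Lemma~\ref{lem:out} the other two have $\operatorname{out}=1$. Then $e'=3+4=7$. A triangle other than $G[O]$ that meets $O$ contains no edge of $G[O]$, so it consists of one vertex of $O$ and two of its neighbors in $R$; only $u$ has two such neighbors. Hence $t'\le2$ and $\Delta_R(O)\ge21-15-4=2>3\gamma$, contrary to~\eqref{eq:max}.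
\end{proof}

\section{A lower bound for the gain}\label{sec:counting}

For larger obstructions we need lower bounds on the gain in terms of the number of edges to $R$ and in terms of $|O|$. They hold in the following setting, which does not involve planarity.

\medskip
\noindent\textbf{Setting (S).} $F$ is a $C_4$-free graph, $V(F)$ is the disjoint union of $O$ and $R$, $I\subseteq O$, and with $d(u)=\deg_F(u)$:
\begin{itemize}
\item[(S1)] $d(u)\ge4-\mathbf{1}_I(u)$ for all $u\in O$;
\item[(S2)] the set $T=\{u\in O: d(u)=4-\mathbf{1}_I(u)\}$ of \emph{tight} vertices induces a cactus forest.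
\end{itemize}
The vertices of $S=O\setminus T$ are \emph{slack}; they satisfy $d(u)\ge5-\mathbf{1}_I(u)$. Put $i_T=|I\cap T|$, $i_S=|I\cap S|$ and $\Delta=\Psi(F)-\Psi(F[R])$.
\medskip

An edge is \emph{free} if it lies in no triangle of $F$. The \emph{type} of an edge or triangle records which of $T,S,R$ contain its vertices; $f_{TS}$ is the number of free edges of type $TS$, $t_{TSR}$ is the number of triangles of type $TSR$, and so on. A \emph{boundary object} is a free edge between $O$ and $R$ or a triangle that meets both $O$ and $R$. By Lemma~\ref{lem:triangles}, each edge between $O$ and $R$ belongs to exactly one boundary object, and each boundary triangle contains exactly two such edges. Let $b$ be the number of edges between $O$ and $R$, let $\tau$ be the number of boundary triangles, and let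
\[
\rho=\tfrac32f_{TR}+2f_{SR}+2t_{TTR}+2t_{TSR}+t_{TRR}+3t_{SSR}+2t_{SRR}.
\]
Each of $\rho$, $b$, $\tau$ is a sum over boundary objects; Table~\ref{tab:boundary} lists the contributions. Passing from $O$ attached to $R$ to $O$ alone removes $b$ edges and $\tau$ triangles, so
\begin{equation}\label{eq:detach}
\Psi(F[O])=\Delta-3b+2\tau .
\end{equation}

\begin{table}[ht]
\centering
\begin{tabular}{l|cc|ccccc}
 & \multicolumn{2}{c|}{free edges} & \multicolumn{5}{c}{triangles}\\
type & $TR$ & $SR$ & $TTR$ & $TSR$ & $TRR$ & $SSR$ & $SRR$\\
\hline
$\rho$ & $3/2$ & $2$ & $2$ & $2$ & $1$ & $3$ & $2$\\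
$b$ & $1$ & $1$ & $2$ & $2$ & $2$ & $2$ & $2$\\
$\tau$ & $0$ & $0$ & $1$ & $1$ & $1$ & $1$ & $1$\\
$\rho-3b+2\tau$ & $-3/2$ & $-1$ & $-2$ & $-2$ & $-3$ & $-1$ & $-2$
\end{tabular}
\caption{The contribution of one boundary object of each type to $\rho$, $b$, $\tau$ and $\rho-3b+2\tau$.}\label{tab:boundary}
\end{table}

A component of $F[T]$ is a \emph{flower} if it is a cycle of length at least $5$ none of whose edges is free; see Figure~\ref{fig:flower}. Let $c^*$ be the number of components of $F[T]$ that are not flowers, and put
\[
\kappa=c^*-\tfrac32i_T-i_S .
\]

\begin{figure}[ht]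
\centering
\begin{tikzpicture}[scale=1.1]
\foreach \i in {0,...,4}{
  \coordinate (v\i) at ({90+72*\i}:0.9);
  \coordinate (p\i) at ({126+72*\i}:1.75);}
\foreach \i/\j in {0/1,1/2,2/3,3/4,4/0}{
  \draw[very thick] (v\i)--(v\j);
  \draw (v\i)--(p\i)--(v\j);}
\foreach \i in {0,...,4}{
  \fill (v\i) circle (2.2pt);
  \draw[fill=white] (p\i) circle (2.2pt);}
\end{tikzpicture}
\caption{A flower of length $5$: a cycle of tight vertices of degree $4$ (black), each edge of which forms a triangle with a vertex that is not tight (white). The white vertices may have further edges; the black vertices have none.}\label{fig:flower}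
\end{figure}

\begin{lemma}\label{lem:count}
In setting \textup{(S)}:
\begin{itemize}
\item[(a)] $\Delta\ge\kappa+\rho$;
\item[(b)] $\Delta\ge\kappa+\frac12b$;
\item[(c)] $\Delta\ge\kappa+\frac1{12}(|O|-5|I|)$;
\item[(d)] $\Psi(F[O])\ge\kappa-\frac32b$;
\item[(e)] if $|I|\le2$, then $\kappa\ge-2$;
\item[(f)] if $t_{TRR}>0$, then $c^*\ge1$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Step 1: an identity for $\Delta$.} By~\eqref{eq:gain}, $\Delta$ is the total charge when each edge that meets $O$ has charge $3$, each vertex of $O$ has charge $-5$, and each triangle that meets $O$ has charge $-2$. Let every such edge send $\frac32$ to each of its ends in $T$ and $1$ to each of its ends in $S$. The amount $1$ brings a vertex of degree $5$ to charge $0$, and $\frac32$ is the most that an edge can give to both of its ends. A tight vertex $u$ now has charge $\frac32(4-\mathbf{1}_I(u))-5=1-\frac32\mathbf{1}_I(u)$, a slack vertex $u$ has $d(u)-5$, and the edges keep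
\[
TT\colon 0,\qquad TS\colon \tfrac12,\qquad TR\colon \tfrac32,\qquad SS\colon 1,\qquad SR\colon 2 .
\]
Next let every edge that is not free pass what it keeps to its unique triangle. An edge of type $RR$ carries no charge. Adding the three amounts to $-2$ gives the final charges of the triangles:
\[
\begin{array}{c|ccccccccc}
\text{type}&TTT&TTS&TTR&TSS&TSR&TRR&SSS&SSR&SRR\\
\hline
\text{charge}&-2&-1&1&0&2&1&1&3&2
\end{array}
\]
Write the charge of a $TTR$ triangle as $-1+2$, and put $s=\sum_{u\in S}(d(u)-5)$ and $A=|T|-2t_{TTT}-t_{TTS}-t_{TTR}$. Summing all charges and collecting the boundary objects in $\rho$, we obtain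
\begin{equation}\label{eq:identity}
\Delta=A-\tfrac32i_T+s+\tfrac12f_{TS}+f_{SS}+t_{SSS}+\rho .
\end{equation}

\emph{Step 2: $A\ge c^*$.} Here the tight vertices pay for the negative triangles, and (S2) is used. Let $F[T]$ have $c$ components, $k$ blocks $K_2$, and let $C_1,\dots,C_q$ be its blocks that are cycles of length at least $5$, with $|C_j|$ the length of $C_j$. A triangle of $F[T]$ lies in a block, which must be a $K_3$, so there are $t_{TTT}$ blocks $K_3$ and~\eqref{eq:blocks} reads
\[
|T|=c+2t_{TTT}+k+\sum_j(|C_j|-1).
\]
The $k+\sum_j|C_j|$ edges of $F[T]$ outside the blocks $K_3$ lie in no $TTT$ triangle. Each of them is free or lies in exactly one triangle, of type $TTS$ or $TTR$, and each such triangle contains exactly one edge of $F[T]$, which is not in a block $K_3$ by Lemma~\ref{lem:triangles}. Hence $t_{TTS}+t_{TTR}=k+\sum_j|C_j|-f_{TT}$, and $A=c-q+f_{TT}$.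

Suppose that $C_j$ has no free edge. Let $u,v,w$ be consecutive vertices of $C_j$, with triangles $uvp$ and $vwp'$, where $p,p'\notin T$. If $p=p'$, the edge $vp$ lies in two triangles, so $p\ne p'$. Thus $v$ has four distinct neighbors $u,w,p,p'$. As $v$ is tight, $d(v)=4$, $v\notin I$, and $v$ has no other neighbor. So $C_j$ is a component of $F[T]$, that is, a flower. Every $C_j$ that is not a flower has a free edge, and blocks are edge-disjoint. If there are $q_0$ flowers, then $f_{TT}\ge q-q_0$ and $A\ge c-q_0=c^*$. A flower is one of the $C_j$ without a free edge, so the argument also shows: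
\begin{equation}\label{eq:flower}
\begin{array}{l}
\text{a vertex of a flower is not in $I$, and each edge from it to $S\cup R$}\\
\text{lies in a triangle of type $TTS$ or $TTR$.}
\end{array}
\end{equation}

\emph{Step 3: \textup{(a)} and \textup{(d)}.} Since $d(u)-5\ge-\mathbf{1}_I(u)$ on $S$, we have $s\ge-i_S$, and (a) follows from~\eqref{eq:identity} and Step~2. By~\eqref{eq:detach} and (a), $\Psi(F[O])\ge\kappa+\rho-3b+2\tau$. In every column of Table~\ref{tab:boundary} the last entry is at least $-\frac32$ times the entry for $b$, which gives (d).

\emph{Step 4: \textup{(b)} and \textup{(c)}.} For a bound that grows with $|O|$ we need a positive amount from each slack vertex, and vertices of degree $5$ have charge $0$. Parity helps: the edges at a vertex that lie in triangles come in disjoint pairs, so a vertex of degree $5$ has a free edge. Let $n_5$ be the number of slack vertices of degree $5$. A free edge of type $TS$ or $SR$ has one slack end and a free edge of type $SS$ has two, so $n_5\le f_{TS}+2f_{SS}+f_{SR}$, that is, $\frac12f_{TS}+f_{SS}\ge\frac12n_5-\frac12f_{SR}$. Put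
\[
\sigma=\tfrac12n_5+\sum_{u\in S,\ d(u)\ge6}(d(u)-5).
\]
Slack vertices of degree $4$ lie in $I$, so $s\ge\sigma-\frac12n_5-i_S$. Table~\ref{tab:boundary} shows column by column that $\rho-\frac12f_{SR}\ge\frac12b$. With~\eqref{eq:identity} and Step~2,
\begin{equation}\label{eq:sigma}
\Delta\ \ge\ \kappa+\sigma+\tfrac12b ,
\end{equation}
and (b) follows since $\sigma\ge0$.

For (c) we bound $|O|$. A slack vertex of degree $5$ contributes $\frac12$ to $\sigma$, and one of degree $d\ge6$ contributes $d-5\ge1$, where $d\le6(d-5)$. Hence $|S|\le2\sigma+i_S$ and $\sum_{u\in S}d(u)\le10\sigma+4i_S$. A block $B$ of $F[T]$ has at most $\frac32(|V(B)|-1)$ edges, so $F[T]$ has at most $\frac32|T|$ edges by~\eqref{eq:blocks}. The degrees of the tight vertices sum to $4|T|-i_T$, so at least $|T|-i_T$ edges join $T$ to $S\cup R$. There are at most $\sum_{u\in S}d(u)+b$ such edges. Thus $|T|\le10\sigma+4i_S+b+i_T$ and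
\[
|O|\le12\sigma+b+5i_S+i_T\le12\big(\sigma+\tfrac12b\big)+5|I| .
\]
Together with~\eqref{eq:sigma} this gives (c).

\emph{Step 5: \textup{(e)} and \textup{(f)}.} Let $|I|\le2$. If $i_T=0$, then $\kappa\ge-i_S\ge-2$. If $i_T\ge1$, then a vertex of $I\cap T$ lies in a component that is not a flower by~\eqref{eq:flower}, so $c^*\ge1$; then $\kappa\ge1-\frac32-1$ for $i_T=1$ and $\kappa\ge1-3$ for $i_T=2$. For (f), the tight vertex of a $TRR$ triangle has an edge to $R$ whose only triangle has type $TRR$, so by~\eqref{eq:flower} it is not in a flower.
\end{proof}

A flower of length $\lambda$ contributes $\lambda-\lambda=0$ to $A$, while by Step~2 the other components contribute at least one unit each. These units are needed twice: in (e), to keep $\kappa$ from falling to $-3$, and, through (f), in the last case of Lemma~\ref{lem:fix}.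

\begin{example}\label{ex:choosable}
The case $R=I=\emptyset$ gives $4$-choosability. If a $C_4$-free planar graph $G$ is not colorable from lists of size $4$, Lemma~\ref{lem:obstruction} with $\ell\equiv4$ gives an obstruction $O$, and (S) holds for $F=G[O]$. Then $b=0$ and $\Psi(G[O])\ge c^*\ge0$ by Lemma~\ref{lem:count}(d), contrary to Lemma~\ref{lem:euler}.
\end{example}

When $R\neq\emptyset$ the same comparison gives no contradiction, but it forces many edges between $O$ and $R$, and these make the gain positive.

\begin{corollary}\label{cor:gain}
In setting \textup{(S)}, suppose that $|I|\le2$, $F$ is planar, $F[O]$ is connected and $|O|\ge4$. Then $\Delta>|O|/100$.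
\end{corollary}

\begin{proof}
Lemma~\ref{lem:euler} and Lemma~\ref{lem:count}(d),(e) give $-10\ge\Psi(F[O])\ge-2-\frac32b$, so $b\ge\frac{16}3$ and hence $b\ge6$. By Lemma~\ref{lem:count}(b),(e), $\Delta\ge-2+3=1$, which suffices if $|O|<100$. If $|O|\ge100$, then Lemma~\ref{lem:count}(c),(e) give $\Delta\ge\frac1{12}(|O|-10)-2$. This exceeds $|O|/100$ at $|O|=100$, where the values are $5.5$ and $1$, and it grows faster.
\end{proof}

\section{Large obstructions}\label{sec:large}

We return to $G$, $R$ and $H$ from Section~\ref{sec:potential}.

\begin{lemma}\label{lem:forb}
If $I\subseteq H$ and $|I|\le2$, then there is no $\ell_I$-obstruction in $H$.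
\end{lemma}

\begin{proof}
Let $O$ be one. By Lemma~\ref{lem:small}, $|O|\ge4$. In $F=G[R\cup O]$ we have $d(u)=\deg_{G[O]}(u)+\operatorname{out}(u)$ for $u\in O$, so $d(u)-(4-\mathbf{1}_I(u))=\deg_{G[O]}(u)-\ell_I(u)$. Thus the definition of an obstruction gives (S1) and (S2) with $I\cap O$ in place of $I$. Corollary~\ref{cor:gain} yields $\Delta_R(O)>\gamma|O|$, contrary to~\eqref{eq:max}.
\end{proof}

For (FIX) the set $N(v)\cap O$ may be large, and Lemma~\ref{lem:count} with this set as $I$ gives nothing. Instead we move $v$ to the side of $R$: the edges to $v$ restore the missing degrees, and (S) holds with $I=\emptyset$. But~\eqref{eq:max} concerns $R$, not $R\cup\{v\}$, so we must apply it to $O\cup\{v\}$ and pay for $v$. The cost is at most $2$ when $v$ has a neighbor in $R$, and it is $5$ when it has none. In the second case (b) and (d) of Lemma~\ref{lem:count} are too coarse and we return to Table~\ref{tab:boundary}.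

\begin{lemma}\label{lem:fix}
If $v\in H$, then there is no $\ell_{N(v)}$-obstruction in $H\setminus\{v\}$.
\end{lemma}

\begin{proof}
Let $O$ be one. By Lemma~\ref{lem:small}, $|O|\ge4$. The vertex $v$ has a neighbor in $O$, since otherwise $\ell_{N(v)}$ and $\ell_\emptyset$ agree on $O$ and $O$ is an $\ell_\emptyset$-obstruction, contrary to Lemma~\ref{lem:forb}. Let $R'=R\cup\{v\}$ and $F=G[R'\cup O]$. For $u\in O$ we have $d(u)=\deg_{G[O]}(u)+\operatorname{out}(u)+\mathbf{1}_{N(v)}(u)$, so $d(u)-4=\deg_{G[O]}(u)-\ell_{N(v)}(u)$, and (S) holds with $R'$ in place of $R$ and $I=\emptyset$. All quantities of Section~\ref{sec:counting} now refer to this setting; in particular $\kappa=c^*\ge0$ and $\Delta=\Delta_{R'}(O)$. Put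
\[
D=\Delta_R(O\cup\{v\})=\Delta_R(\{v\})+\Delta .
\]
We claim that $D\ge1$.

\emph{Case $\operatorname{out}(v)\ge1$.} If $\operatorname{out}(v)=1$, then $\Delta_R(\{v\})=3-5=-2$. If $\operatorname{out}(v)=2$, then $v$ forms at most one triangle with $R$ and $\Delta_R(\{v\})\ge6-5-2=-1$. Lemma~\ref{lem:euler} and Lemma~\ref{lem:count}(d) give $-10\ge-\frac32b$, so $b\ge7$, and $\Delta\ge\frac72$ by Lemma~\ref{lem:count}(b). Hence $D\ge\frac32$.

\emph{Case $\operatorname{out}(v)=0$.} Now $\Delta_R(\{v\})=-5$. As $v$ has no neighbor in $R$, every boundary object contains either $v$ or a vertex of $R$, and not both; a boundary triangle with two vertices in $R'$ has both of them in $R$. Write $\rho=\nu+p+a$, where $\nu$ is the contribution of the boundary objects that contain $v$, $p$ is the number of triangles with one vertex in $T$ and two in $R$, each contributing $1$, and $a\ge0$ is the contribution of all other boundary objects. Some boundary object contains $v$, because $v$ has a neighbor in $O$, and it is not of type $TRR$, so $\nu\ge\frac32$ by Table~\ref{tab:boundary}. By Lemma~\ref{lem:count}(a),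
\begin{equation}\label{eq:Dlower}
D\ \ge\ -5+c^*+\nu+p+a .
\end{equation}
Let $b_R$ be the number of edges between $O$ and $R$ and let $\tau_R$ be the number of triangles of $F$ that meet both $O$ and $R$. These are all the edges and triangles that join $O\cup\{v\}$ to $R$, so $\Psi(G[O\cup\{v\}])=D-3b_R+2\tau_R$. The number $p+a-3b_R+2\tau_R$ is the sum of the entries in the last row of Table~\ref{tab:boundary} over the boundary objects that meet $R$. That entry is $-3$ for type $TRR$, and for every other type it is at least the negative of the entry for $\rho$. So $p+a-3b_R+2\tau_R\ge-3p-a$. The graph $G[O\cup\{v\}]$ is connected and has at least five vertices, so Lemma~\ref{lem:euler} and~\eqref{eq:Dlower} give $-10\ge-5+c^*+\nu-3p-a$, that is,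
\begin{equation}\label{eq:three}
3p+a\ \ge\ 5+c^*+\nu .
\end{equation}
Suppose $D\le0$. Then $p+a\le5-c^*-\nu$ by~\eqref{eq:Dlower}. Subtracting this from~\eqref{eq:three} gives $p\ge c^*+\nu\ge\frac32$. Since $p>0$, Lemma~\ref{lem:count}(f) gives $c^*\ge1$. Then $p\ge\frac52$, so $p\ge3$ as $p$ is an integer, while $p\le5-c^*-\nu\le\frac52$. This contradiction shows $D>0$, and $D\ge1$ because $D$ is an integer. The claim is proved.

Let $m=|O|+1$. If $m<100$, then $D\ge1>\gamma m$. If $m\ge100$, then $\Delta_R(\{v\})\ge-5$ and Lemma~\ref{lem:count}(c) give $D\ge\frac1{12}(m-1)-5$, which exceeds $\gamma m$ at $m=100$, where the values are $3.25$ and $1$, and grows faster. In both cases $O\cup\{v\}\subseteq H$ violates~\eqref{eq:max}.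
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:reducible}]
The set $H$ is nonempty and has at most $r$ vertices. It satisfies (OUT) by Lemma~\ref{lem:out}, (FORB) by Lemmas~\ref{lem:obstruction} and~\ref{lem:forb}, and (FIX) by Lemmas~\ref{lem:obstruction} and~\ref{lem:fix}.
\end{proof}

With Section~\ref{sec:random}, this proves Theorem~\ref{thm:main} for list assignments and for correspondence assignments. Planarity entered only through Lemma~\ref{lem:euler} and Theorem~\ref{thm:LT}. The absence of $4$-cycles entered through Lemma~\ref{lem:triangles}, the face lengths in Lemma~\ref{lem:euler}, the block types in Lemma~\ref{lem:obstruction} and in (S2), and the path $abc$ in Lemma~\ref{lem:small}.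

\section{Other list sizes}\label{sec:longer}

\begin{proof}[Proof of Theorem~\ref{thm:sizes}(a) and Theorem~\ref{thm:dp}]
Let $L$ be an assignment of either kind with $|L(v)|\ge4$ for all $v$. Choose independently for each $v$ a uniformly random $4$-element subset $L^*(v)\subseteq L(v)$, restrict the matchings to these subsets, and draw an $L^*$-coloring $\varphi$ from the distribution of Theorem~\ref{thm:main}, which we have proved for all assignments. Then $\varphi$ is an $L$-coloring. For $c\in L(v)$ we have $\Pr[c\in L^*(v)]=4/|L(v)|$, and given any $L^*$ with $c\in L^*(v)$ the probability that $\varphi(v)=c$ is at least $\epsilon$. Hence $\Pr[\varphi(v)=c]\ge4\epsilon/|L(v)|$.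
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sizes}(b)]
For $k\ge4$, part (a) gives $\Pr[\varphi(v)=c]\ge4\epsilon/k$, and the averaging argument after Theorem~\ref{thm:main} gives weighted $\epsilon'$-flexibility with $\epsilon'=4\epsilon/k$. Let $k\le3$. Cohen-Addad, Hebdige, Kr\'al', Li and Salgado~\cite{CHKLS} showed that there is a planar graph without cycles of length $4$ and $5$ that is not $3$-colorable. With all lists equal to $\{1,\dots,k\}$ this graph has no $L$-coloring, so it is not weighted $\epsilon'$-flexible for any $\epsilon'>0$.
\end{proof}

\begin{thebibliography}{9}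

\bibitem{BKP}
Bernshteyn, Kostochka and Pron',
\emph{On DP-coloring of graphs and multigraphs},
Siberian Math. J. 58 (2017).

\bibitem{Borodin}
Borodin, 1977.

\bibitem{CHKLS}
Cohen-Addad, Hebdige, Kr\'al', Li and Salgado,
\emph{Steinberg's conjecture is false},
J. Combin. Theory Ser. B 122 (2017).

\bibitem{ERT}
Erd\H{o}s, Rubin and Taylor, 1979.

\bibitem{LMMZ}
Bernard Lidick\'y, Tom\'a\v{s} Masa\v{r}\'{\i}k, Kyle Murphy and Shira Zerbib,
\emph{On Weak Flexibility in Planar Graphs},
arXiv:2009.07932 (2020).

\bibitem{LT}
Lipton and Tarjan,
\emph{Applications of a planar separator theorem},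
SIAM J. Comput. 9 (1980).

\end{thebibliography}
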